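\title{Contractible families of relative cycles without efficient continuous fillings}

\begin{abstract}
A mod $2$ $k$-cycle of large mass in the unit $n$-cube bounds a $(k+1)$-chain whose mass is controlled by a power of the mass of the cycle. Guth and Liokumovich conjectured a parametric version: a contractible family of relative mod $2$ cycles has a continuous family of fillings with the same bound, up to a constant depending only on $n$. We show that this is false for all $0\le k\le n-2$, even for families of cycles of mass $0$ or $1$. It is also false if only simplices are allowed as parameter spaces. In the remaining case $k=n-1$ the inequality holds, with optimal constant $1$. The counterexample is a family that vanishes on a product $A$ of real projective spaces. A filling restricted to $A$ is then a family of relative $(k+1)$-cycles, and it is forced to carry a cohomology class with a nonzero high cup power, which is impossible if all its masses are small.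
\end{abstract}


\section{The question and the answer}

\subsection{Fillings and families of fillings}

Let $n\ge 1$, $0\le k<n$ and $I=[0,1]$. A \emph{relative $k$-cycle} in $I^n$ is a mod $2$ flat $k$-chain in $I^n$ whose boundary is supported in $\partial I^n$; two of them are identified if their difference is supported in $\partial I^n$. The space of these classes, with the flat topology, is $\mathcal Z_k(I^n,\partial I^n;\mathbb Z_2)$. The mass $\mathbf M(z)$ of a class is the infimum of the masses of its representatives, so mass on $\partial I^n$ is not counted. A \emph{filling} of $z$ is a $(k+1)$-chain $\tau$ in $I^n$ such that $\partial\tau-z$ is supported in $\partial I^n$.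

It is known that there is a constant $c(n)$ such that every mod $2$ $k$-cycle $z$ in the unit cube with $\mathrm{Vol}_k(z)\gg1$ has a filling $\tau$ with
\begin{equation}\label{eq:nonparam}
\mathrm{Vol}_{k+1}(\tau)\le c(n)\,\mathrm{Vol}_k(z)^{\frac{n-k-1}{n-k}} .
\end{equation}
The following example illustrates the exponent. Let $N$ be even, cut $I^{n-k}$ into $N^{n-k}$ equal cubes, and let $z$ be the union of the planes $\{y\}\times I^k$ over the centers $y$ of these cubes. Then $z$ has mass $V=N^{n-k}$. Pairing neighboring planes and joining each pair by a strip of width $1/N$ gives a filling of mass $V/(2N)=\frac12V^{(n-k-1)/(n-k)}$.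

The parametric question is whether such fillings can be chosen continuously. Let $I_{k+1}(I^n;\mathbb Z_2)$ be the space of integral (rectifiable, finite-mass) mod $2$ $(k+1)$-chains in $I^n$ with the flat topology and the usual mass. A \emph{family} of relative cycles is a continuous map $F:X\to\mathcal Z_k(I^n,\partial I^n;\mathbb Z_2)$ on a finite simplicial complex $X$ with $\sup_{x\in X}\mathbf M(F(x))<\infty$. It is \emph{contractible} if it is homotopic, through continuous maps into $\mathcal Z_k(I^n,\partial I^n;\mathbb Z_2)$, to a constant map. A \emph{filling family} of $F$ is a continuous map $H:X\to I_{k+1}(I^n;\mathbb Z_2)$ such that $\partial H(x)-F(x)$ is supported in $\partial I^n$ for every $x\in X$.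

\begin{conjecture}[Guth and Liokumovich \cite{GL}]\label{conj}
There is a constant $c(n)>0$, depending only on $n$, such that for every $0\le k<n$ and every finite simplicial complex $X$, every contractible family $F:X\to\mathcal Z_k(I^n,\partial I^n;\mathbb Z_2)$ has a filling family $H$ with
\begin{equation}\label{eq:conj}
\mathbf M(H(x))\le c(n)\max\bigl\{1,\mathbf M(F(x))^{\frac{n-k-1}{n-k}}\bigr\}\qquad(x\in X).
\end{equation}
\end{conjecture}

One may expect a positive answer: single cycles have efficient fillings as in \eqref{eq:nonparam}, and contractibility removes the evident topological obstruction to choosing fillings continuously. The trouble is at the points where $F(x)=0$. There $H(x)$ can be any relative $(k+1)$-cycle, and \eqref{eq:conj} asks that its mass be at most $c(n)$. A family of relative $(k+1)$-cycles can carry topological information, but a family of cycles of small mass can carry only a limited amount. If the behavior of $F$ elsewhere forces $H$ to carry more than that on $\{F=0\}$, then $H$ must have large mass somewhere on this set. The results are as follows.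

\begin{theorem}\label{thm:A}
Let $n\ge2$, $0\le k\le n-2$ and $m=n-k-1\ge1$. There is $c_0(n)>0$, depending only on $n$, such that for every $p=2^r$, $r\ge1$, there are a finite simplicial complex $X_p$ of dimension $pm$, a subcomplex $A\subset X_p$, and a contractible family $F:X_p\to\mathcal Z_k(I^n,\partial I^n;\mathbb Z_2)$ with $\mathbf M(F(x))\in\{0,1\}$ for all $x$ and $F=0$ on $A$, such that every filling family $H$ of $F$ satisfies
\[
\sup_{a\in A}\mathbf M(H(a))\ \ge\ c_0(n)\,p^{\frac{n-k-1}{n}} .
\]
\end{theorem}

\begin{corollary}\label{cor:disproof}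
For every $n\ge2$ and every $0\le k\le n-2$ the assertion of Conjecture~\ref{conj} fails. For such $n,k$ there is not even a finite nondecreasing function $\beta$, independent of $X$, such that every contractible family $F$ has a filling family with $\mathbf M(H(x))\le\beta(\sup_y\mathbf M(F(y)))$ for all $x$. If $c(n)$ in \eqref{eq:conj} is replaced by a constant depending also on $\dim X$, this constant must be at least $c_0(n)(\dim X/m)^{(n-k-1)/n}$ when $\dim X=pm$ and $p=2^r$, $r\ge1$.
\end{corollary}

\begin{proof}
Let $F$ be the family of Theorem~\ref{thm:A}. For a filling family as in Conjecture~\ref{conj}, inequality \eqref{eq:conj} at the points of $A$, where $F=0$, reads $\mathbf M(H(a))\le c(n)$. This contradicts the theorem for large $p$, and gives the last statement if the constant depends on $\dim X$. Since $\sup\mathbf M(F)\le1$, a function $\beta$ as described would give $\mathbf M(H(a))\le\beta(1)$ for all $p$, again a contradiction.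
\end{proof}

\begin{theorem}\label{thm:B}
For $0\le k\le n-2$ the conjecture fails even if $X$ is required to be a simplex: for every $C$ there are $N$ and a contractible family $F:\Delta^N\to\mathcal Z_k(I^n,\partial I^n;\mathbb Z_2)$ such that every filling family $H$ has $\mathbf M(H(x))>C$ at some point $x$ with $F(x)=0$.
\end{theorem}

\begin{theorem}\label{thm:C}
For $k=n-1$ every contractible family has a filling family with $\mathbf M(H(x))\le1$ for all $x$, so \eqref{eq:conj} holds with constant $1$. No constant smaller than $1$ works.
\end{theorem}

The case $k=n-1$ is different because the fillings of $0$ are relative $n$-cycles, and the only ones are $0$ and $I^n$.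

\subsection{Plan}
Section~\ref{sec:chains} recalls the facts on chains that we use and proves a linear filling inequality for relative cycles. Section~\ref{sec:codim1} treats $k=n-1$: the boundary map is a double covering, and Theorem~\ref{thm:C} follows. This covering and the Borsuk--Ulam theorem suffice for the smallest case $n=2$, $k=0$ of Theorem~\ref{thm:A}, which is worked out in Section~\ref{sec:model} and shows the whole mechanism. Section~\ref{sec:family} constructs the family in general, Section~\ref{sec:lambda} replaces the double covering by a cohomology class of degree $m$, and Sections~\ref{sec:proofA} and~\ref{sec:proofB} prove Theorems~\ref{thm:A} and~\ref{thm:B}.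

\section{Chains, relative mass, and a linear filling inequality}\label{sec:chains}

\subsection{Conventions}
All chains have $\mathbb Z_2$ coefficients, and so do homology and cohomology. We write $\mathcal Z_d(I^n,\partial I^n)$ for $\mathcal Z_d(I^n,\partial I^n;\mathbb Z_2)$. A \emph{chain} is a mod $2$ flat chain of compact support in a Euclidean space, that is, a limit of polyhedral chains in the flat norm $\inf\{\mathbf M(R)+\mathbf M(S): T=R+\partial S\}$. \emph{Cubes} are closed with axis-parallel edges, and a chain \emph{in} a cube is one supported in it. For chains in a cube $Q$ we write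
\[
T\equiv T'\pmod{\partial Q}
\]
if $T-T'$ is supported in $\partial Q$; then also $\partial T\equiv\partial T'$. The modulus is omitted when it is clear. The topology of $\mathcal Z_d(I^n,\partial I^n)$, and of classes of relative chains in general, is given by the relative flat norm
\[
\mathcal F(z)=\inf\{\mathbf M(R)+\mathbf M(S): z\equiv R+\partial S,\ R,S\text{ chains in }I^n\}.
\]
It is at most the absolute flat norm, so a map that is continuous into $I_{k+1}(I^n;\mathbb Z_2)$ is continuous as a family of relative chains.

We use the following standard facts; see Fleming \cite{Fl} and Federer \cite[4.1, 4.2.26]{Fe}.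
\begin{itemize}
\item[(1)] Lipschitz pushforward commutes with $\partial$, and $\operatorname{supp} f_\#T\subset f(\operatorname{supp}T)$. For every open neighborhood $U$ of $\operatorname{supp}T$ one has $\mathbf M(f_\#T)\le\mathrm{Lip}(f|_U)^{\dim T}\mathbf M(T)$.
\item[(2)] For a Lipschitz homotopy $h$ from $h_0$ to $h_1$ the homotopy formula $\partial h_\#([0,1]\times T)=h_{1\#}T+h_{0\#}T+h_\#([0,1]\times\partial T)$ holds. Also $\mathbf M([0,a]\times T)\le a\,\mathbf M(T)$.
\item[(3)] Every flat chain in a cube is $R+\partial S$ with $R,S$ of finite mass in that cube. Flat limits of chains supported in a closed set are supported in it.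
\item[(4)] A chain $T$ of finite mass has a measure $\|T\|$ and restrictions $T\llcorner E$ to Borel sets $E$. The finite-mass chains in a compact set are complete with respect to $\mathbf M$.
\item[(5)] The $n$-chains in $\mathbb R^n$ are the bounded measurable sets modulo null sets, with Lebesgue measure as mass, and there are no nonzero $(n+1)$-chains in $\mathbb R^n$. So for $n$-chains in a cube $Q\subset\mathbb R^n$ the relation $\equiv$ is equality.
\end{itemize}

\begin{lemma}[Constancy]\label{lem:constancy}
An $n$-chain $S$ in a cube $Q\subset\mathbb R^n$ with $\partial S\equiv0$ is $0$ or $Q$.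
\end{lemma}

\begin{proof}
Let $S$ be the set $E$, and let $h(t,x)=x+tv$. The $(n+1)$-chain $h_\#([0,1]\times S)$ vanishes, so by the homotopy formula the translate of $S$ by $v$ differs from $S$ by $h_\#([0,1]\times\partial S)$. Hence $(E+v)\triangle E$ lies, up to a null set, in the closed $|v|$-neighborhood of $\partial Q$. So in the interior of $Q$ the function $\chi_E$ is locally invariant, almost everywhere, under small translations, and is therefore constant there almost everywhere.
\end{proof}

\subsection{Relative mass}
We will compare cubes of different sizes, so we normalize. For a cube $B$ of side $L$ and a $j$-chain $S$ in $B$ put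
\[
\mathbf M_B(S)=L^{-j}\inf\{\mathbf M(S'):S'\equiv S\pmod{\partial B}\}.
\]
This is invariant under scaling, and $\mathbf M_B(B)=1$ if $B\subset\mathbb R^n$ is regarded as an $n$-chain. If $S',S''\equiv S$ have finite mass, then $S'\llcorner\mathrm{int}\,B=S''\llcorner\mathrm{int}\,B\equiv S$. So if $\mathbf M_B(S)<\infty$, the infimum is attained, by $S'\llcorner\mathrm{int}\,B$.

Restricting a cycle to a subcube usually creates a new boundary that has to be controlled by slicing. Working modulo the boundary of the subcube makes this unnecessary.

\begin{lemma}[Restriction]\label{lem:restriction}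
Let $B\subset I^n$ be an $n$-dimensional cube, and let $S,W$ be finite-mass chains in $I^n$ with $\partial S\equiv W$ {\rm(mod $\partial I^n$)}. Then $\partial(S\llcorner\mathrm{int}\,B)\equiv W\llcorner\mathrm{int}\,B$ {\rm(mod $\partial B$)}.
\end{lemma}

\begin{proof}
Let $V=S-S\llcorner\mathrm{int}\,B$, which is supported in the closed set $I^n\setminus\mathrm{int}\,B$, and let $E=\partial S-W$, which is supported in $\partial I^n$. Then
\[
\partial(S\llcorner\mathrm{int}\,B)-W\llcorner\mathrm{int}\,B=W\llcorner(I^n\setminus\mathrm{int}\,B)+E-\partial V .
\]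
The left side is supported in $B$. The right side is supported in $I^n\setminus\mathrm{int}\,B$. Hence both are supported in $\partial B$.
\end{proof}

\subsection{Linear filling}

\begin{lemma}\label{lem:filling}
There is $c_1=c_1(n)\ge1$ such that if $0\le d\le n-1$ and $U$ is a $d$-chain in a cube $B\subset\mathbb R^n$ with $\mathbf M_B(U)<\infty$ and $\partial U\equiv0$, then there is a finite-mass $(d+1)$-chain $S$ in $B$ with $\partial S\equiv U$ and $\mathbf M_B(S)\le c_1\mathbf M_B(U)$.
\end{lemma}

The idea is to push $U$ radially from a point $q$ onto $\partial B$. The track of the push at $x$ costs about $|x-q|^{-d}$, which is integrable in $q$ because $d\le n-1$, so for a good $q$ the total cost is at most a constant times the mass. Near $q$ the radial map is not Lipschitz. We truncate it there, which leaves a remainder of at most half the mass, and iterate. For $d=n$ the statement is false: $B$ is a relative cycle, and there are no $(n+1)$-chains to fill it.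

\begin{proof}
In this proof $c$ denotes constants depending only on $n$, which may change from line to line; they do not depend on the numbers $J$ and $\delta$ below. By scaling let $B=Q=I^n$. Replacing $U$ by $U'\llcorner\mathrm{int}\,Q$, where $U'\equiv U$ has finite mass, we may assume that $U=U\llcorner\mathrm{int}\,Q$ has mass $\mathbf M_Q(U)<\infty$.

\emph{The truncated radial map.} Let $q\in P=[\frac14,\frac34]^n$, and let $g(v)=\inf\{r>0:v\in r(Q-q)\}$ be the gauge of $Q-q$. Since $Q-q$ contains the ball of radius $\frac14$ and lies in the ball of radius $\sqrt n$ about $0$,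
\[
|v|/\sqrt n\le g(v)\le4|v| .
\]
As $g$ is subadditive, it is $4$-Lipschitz. Let $\delta=2^{-J}$ with $J\ge1$, put $G=\max(g,\delta)$, and let
\[
f(x)=q+\frac{x-q}{G(x-q)}\qquad(x\in\mathbb R^n).
\]
Below we write $\{g\ge r\}$ for $\{x:g(x-q)\ge r\}$, and so on. Since $g/G\le1$, $f(\mathbb R^n)\subset Q$. Moreover $f$ is the identity on $\partial Q=\{g=1\}$, and $f(\{g\ge\delta\})\subset\partial Q$. Since $|w|\le\sqrt n\,G(w)$,
\[
\Bigl|\frac v{G(v)}-\frac w{G(w)}\Bigr|\le\frac{|v-w|}{G(v)}+\frac{|w|}{G(w)}\cdot\frac{4|v-w|}{G(v)}\le\frac{5\sqrt n\,|v-w|}{G(v)} .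
\]
So $\mathrm{Lip}(f)\le10\sqrt n/r$ on $\{g>r/2\}$ for every $r>0$, and $\mathrm{Lip}(f)\le5\sqrt n/\delta$ everywhere.

\emph{Mass of the track.} Let $h(t,x)=(1-t)x+tf(x)$ for $t\in[0,1]$, extended to $t\in\mathbb R$ by $h(t,x)=h(\min(\max(t,0),1),x)$. It maps $[0,1]\times Q$ into $Q$, and $h(t,\cdot)$ is the identity on $\partial Q$. Decompose $U=\sum_{j=1}^JU_j+U_*$ with
\[
U_j=U\llcorner\{2^{-j}\le g<2^{1-j}\},\qquad U_*=U\llcorner\{g<\delta\}.
\]
For $U_j$ use the parameter $s=2^jt$ rescaled to unit speed, that is, $s=2^{-j}t\in[0,2^{-j}]$. On $\{2^{-j-1}<g<2\}$, which is a neighborhood of $\operatorname{supp}U_j$, we have $|f(x)-x|\le3\sqrt n$. So there the map $(s,x)\mapsto h(2^js,x)$, $s\in\mathbb R$, has Lipschitz constant at most $3\sqrt n\,2^j$ in $s$ and at most $\max(1,10\sqrt n\,2^j)$ in $x$. Since $[0,2^{-j}]\times U_j$ has mass at most $2^{-j}\mathbf M(U_j)$,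
\[
\mathbf M(h_\#([0,1]\times U_j))\le(c\,2^j)^{d+1}2^{-j}\mathbf M(U_j)\le c\,2^{jd}\mathbf M(U_j).
\]
With the parameter $s=\delta t$, the neighborhood $\{g<2\}$ and the global Lipschitz bound on $f$, in the same way $\mathbf M(h_\#([0,1]\times U_*))\le c\,\delta^{-d}\mathbf M(U_*)$. Now $2^{jd}\le(2/g)^d$ on the $j$-th piece, $\delta^{-d}\le g^{-d}$ on $\{g<\delta\}$, and $g(x-q)^{-d}\le c|x-q|^{-d}$. Hence
\begin{align*}
\mathbf M(h_\#([0,1]\times U))&\le c\int|x-q|^{-d}\,d\|U\|(x),\\
\mathbf M(f_\#U_*)&\le c\,\delta^{-d}\,\|U\|(\{x:|x-q|\le\sqrt n\,\delta\}).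
\end{align*}

\emph{Choice of $q$.} The right sides are Borel in $q$. By Tonelli their integrals over $q\in P$ are at most $c\,\mathbf M(U)$, since $d\le n-1$, and $c\,\delta^{n-d}\mathbf M(U)\le c\,\delta\,\mathbf M(U)$. Since $|P|=2^{-n}$, Chebyshev's inequality gives $q\in P$ at which each right side is at most $3\cdot2^n$ times its integral. Let $J=J(n)$ be so large that $3\cdot2^nc\,\delta\le\frac12$ for the constant $c$ of the second integral. Then $S_1=h_\#([0,1]\times U)$ and $U^{(1)}=f_\#U_*$ satisfy
\[
\mathbf M(S_1)\le c_2\mathbf M(U),\qquad\mathbf M(U^{(1)})\le\tfrac12\mathbf M(U),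
\]
with $c_2=c_2(n)$.

\emph{Iteration.} By the homotopy formula, $\partial S_1=f_\#U+U+h_\#([0,1]\times\partial U)$. The last term is supported in $h([0,1]\times\partial Q)=\partial Q$. The chain $U-U_*$ is supported in $\{g\ge\delta\}\cap Q$, so $f_\#(U-U_*)$ is supported in $\partial Q$. Therefore $U\equiv\partial S_1+U^{(1)}$, and so $\partial U^{(1)}\equiv0$. Apply the same construction to $U^{(1)}\llcorner\mathrm{int}\,Q$, and so on. After $i$ steps $U\equiv\partial(S_1+\dots+S_i)+U^{(i)}$ with $\mathbf M(U^{(i)})\le2^{-i}\mathbf M(U)$ and $\mathbf M(S_i)\le2^{1-i}c_2\mathbf M(U)$. The series $S=\sum S_i$ converges in mass, and $\mathbf M(S)\le2c_2\mathbf M(U)$. Finally $U-\partial S$ is the flat limit of the chains $U-\partial(S_1+\dots+S_i)-U^{(i)}$, which are supported in $\partial Q$. Hence $\partial S\equiv U$, and $c_1=\max(1,2c_2)$ works.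
\end{proof}

\section{Codimension one: a double covering}\label{sec:codim1}

By fact (5), $I_n(I^n;\mathbb Z_2)$ is the group of measurable subsets of $I^n$ modulo null sets, and its flat norm is the mass.

\begin{proposition}\label{prop:cover}
The map $\partial:I_n(I^n;\mathbb Z_2)\to\mathcal Z_{n-1}(I^n,\partial I^n)$ is a homomorphism with kernel $\{0,I^n\}$ and a double covering.
\end{proposition}

\begin{proof}
It is a homomorphism, continuous because $\mathcal F(\partial S)\le\mathbf M(S)$, and its kernel is $\{0,I^n\}$ by Lemma~\ref{lem:constancy}. Let $z$ be a relative $(n-1)$-cycle and write $z\equiv R+\partial S$ with $R,S$ of finite mass. Then $\partial R\equiv\partial z\equiv0$, so Lemma~\ref{lem:filling} with $d=n-1$ gives $S'$ with $\partial S'\equiv R$ and $\mathbf M(S')\le c_1\mathbf M(R)$. Thus $z\equiv\partial(S+S')$, and $\partial$ is surjective. If $\mathcal F(z)<\delta$, we can choose $\mathbf M(R)+\mathbf M(S)<\delta$. So the $\mathcal F$-ball of radius $\delta$ about $0$ lies in the image of the mass ball of radius $(1+c_1)\delta$, and $\partial$ is open. An open continuous surjective homomorphism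 of topological groups with discrete kernel is a covering map, and here the kernel has two elements.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:C}]
Let $F$ be contractible. A constant map lifts through the covering $\partial$, and by the homotopy lifting property so does every map homotopic to it. So there is a continuous $H:X\to I_n(I^n;\mathbb Z_2)$ with $\partial H(x)\equiv F(x)$. Its mass is at most $|I^n|=1$.

For optimality let $X=[0,1]$ and let $F(t)$ be the class of $\{x_1=t\}$, which is $0$ for $t=0,1$. It is the boundary of the continuous family $\{x_1<t\}$, and it is contractible because $X$ is. Lifts over a connected space are unique up to the kernel, so the only filling families are $\{x_1<t\}$ and $\{x_1>t\}$. In both cases $\sup_t\mathbf M(H(t))=1$, while the maximum in \eqref{eq:conj} is $1$ for every $t$, since the exponent is $0$.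
\end{proof}

\section{The smallest case: points in the square}\label{sec:model}

Let $n=2$ and $k=0$, so that $F$ will be a family of points in $I^2$ and $H$ a family of curves. For this case we prove Theorem~\ref{thm:A} by hand. Let $p=2^r$ as in the theorem; only $p\ge2$ will be used here. The continuity of the maps $F$, $\Theta$ and $H_0$ below and a triangulation of $X$ are part of the general construction in Section~\ref{sec:family}.

\subsection*{The family}
A point $a\in\mathbb{RP}^p$ is a nonzero polynomial $f$ of degree at most $p$, up to a factor. Let $z_1(a)$ be the set of points of $(0,1)$ where $f$ changes sign; it has at most $p$ elements. For $a\in\mathbb{RP}^1$, the polynomials of degree at most $1$, it is the root of $f$ if the root lies in $(0,1)$, and empty otherwise. Let $\rho(a)\in I/\partial I$ be this root, or the base point. As $a$ runs once around $\mathbb{RP}^1$, $\rho(a)$ runs once around $I/\partial I$.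

Let $X$ be $\mathbb{RP}^p$ with a disk $C$, the cone over $\mathbb{RP}^1$, attached along $\mathbb{RP}^1$. Points of $C$ are written $(a,t)$, with apex at $t=0$ and $(a,1)=a$. Define
\[
F=0\ \text{ on }\mathbb{RP}^p,\qquad F(a,t)=\text{the point }(\rho(a),t)\ \text{ on }C,
\]
where a point of $\partial I^2$ counts as $0$. Over the disk $C$ a single point sweeps out the square once; see Figure~\ref{fig:family}. Nevertheless the family is contractible on $X$. Place the points $z_1(a)\times\{1\}$ on the top edge, where they count as $0$, and slide them all down to the bottom edge. On $C$ the single point waits at height $t$ until the descending level $s$ reaches it, and then moves down with this level. In formulas, the homotopy is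
\[
\Theta(a,s)=z_1(a)\times\{s\}\ \text{ on }\mathbb{RP}^p,\qquad\Theta((a,t),s)=(\rho(a),\min(t,s))\ \text{ on }C .
\]
The two formulas agree for $t=1$, $\Theta(\cdot,1)=F$, and $\Theta(\cdot,0)=0$.

\begin{figure}[ht]
\centering
\begin{tikzpicture}
\draw (0,0) ellipse (2.2 and 0.8);
\node at (-1.5,0) {$A$};
\draw[thick] (0.5,0) ellipse (0.7 and 0.22);
\draw (-0.2,0.03)--(0.5,1.9)--(1.2,0.03);
\draw[dashed] (0.5,0.95) ellipse (0.34 and 0.1);
\node[above] at (0.5,1.9) {$t=0$};
\node[right] at (0.9,1.05) {$CT$};
\node at (0.5,-0.45) {$T$};
\begin{scope}[shift={(4.6,-0.7)}]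
\draw (0,0) rectangle (3,3);
\draw[very thick] (1.6,0)--(1.6,1.8);
\fill (1.6,1.8) circle (2pt);
\draw[dashed] (0,1.8)--(1.6,1.8);
\node[left] at (0,1.8) {$t$};
\node[below] at (1.6,0) {$\rho(a)$};
\node[right] at (1.65,1.9) {$F(a,t)$};
\node[right] at (1.65,0.8) {$H_0(a,t)$};
\end{scope}
\end{tikzpicture}
\caption{Left: the parameter space is a space $A$ with a cone $CT$ attached along a subspace $T\subset A$; the family $F$ vanishes on $A$. Right: for $n=2$, $k=0$, where $A=\mathbb{RP}^p$, $T=\mathbb{RP}^1$ and $CT=C$, the cycle $F(a,t)$ over the cone is one point of the square, and the segment $H_0(a,t)$ below it is a relative filling.}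
\label{fig:family}
\end{figure}

\subsection*{What a filling must do on $\mathbb{RP}^1$}
Let $H$ be a filling family. On $\mathbb{RP}^p$ we have $F=0$, so $H$ is a family of relative $1$-cycles there. On $C$ compare $H(a,t)$ with the segment $H_0(a,t)=\{\rho(a)\}\times[0,t]$, which counts as $0$ if $\rho(a)$ is the base point. Both have boundary $\equiv F$, so $D=H+H_0$ is a family of relative $1$-cycles on the disk $C$. Hence the loop $D|_{\mathbb{RP}^1}$ is null-homotopic, and it lifts to a closed path under the double covering $\partial:I_2(I^2;\mathbb Z_2)\to\mathcal Z_1(I^2,\partial I^2)$ of Proposition~\ref{prop:cover}. The loop $H_0|_{\mathbb{RP}^1}$ consists of the vertical segments $\{y\}\times I$ with $y$ moving from $0$ to $1$; it lifts to the path $[0,y]\times I$ from $0$ to $I^2$. Adding lifts, we see that $H|_{\mathbb{RP}^1}$ lifts to a path whose endpoints differ by $I^2$.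

\subsection*{What this forces on $\mathbb{RP}^p$}
Since $S^p$ is simply connected, $S^p\to\mathbb{RP}^p\xrightarrow{H}\mathcal Z_1(I^2,\partial I^2)$ lifts to a continuous family of sets $E(x)$, $x\in S^p$, with $\partial E(x)\equiv H([x])$. The set $E(x)\triangle E(-x)$ is $\emptyset$ or $I^2$, independently of $x$ by connectedness, and by the previous paragraph it is $I^2$: a half circle over $\mathbb{RP}^1$ joins some $x$ to $-x$. So $E(-x)$ is the complement of $E(x)$. Let $N=\lceil p^{1/2}\rceil$, $L=1/N$, and let $B_1,\dots,B_p$ be distinct squares of the $N\times N$ grid. The map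
\[
S^p\to\mathbb R^p,\qquad x\mapsto\bigl(|E(x)\cap B_i|-\tfrac12|B_i|\bigr)_{i=1}^p
\]
is continuous and odd, so by the Borsuk--Ulam theorem it has a zero $x$. Let $a=[x]$. Then $E(x)$, which is bounded by $H(a)$, fills exactly half of every $B_i$. By Lemma~\ref{lem:restriction}, $\partial(E(x)\cap B_i)\equiv H(a)\llcorner\mathrm{int}\,B_i$ (mod $\partial B_i$). Lemma~\ref{lem:filling} gives a set $S$ in $B_i$ with $\partial S\equiv H(a)\llcorner\mathrm{int}\,B_i$ and $\mathbf M_{B_i}(S)\le c_1L^{-1}\|H(a)\|(\mathrm{int}\,B_i)$. By constancy $S$ is $E(x)\cap B_i$ or its complement in $B_i$, so $\mathbf M_{B_i}(S)=\frac12$. Summing over $i$, and using $N\le2\sqrt p$,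
\[
\mathbf M(H(a))\ge\frac{pL}{2c_1}\ge\frac{\sqrt p}{4c_1} .
\]
This is the bound of Theorem~\ref{thm:A} for $n=2$, $k=0$, with the constant $1/(4c_1)$.

\subsection*{What has to change in general}
If $\mathbb{RP}^p$ were replaced by $\mathbb{RP}^1$ in the definition of $X$, the segments $H_0$ would be an efficient relative filling. The point of $\mathbb{RP}^p$ is that a class of degree $1$ forced to be nonzero on the small subspace $\mathbb{RP}^1$ has a nonzero $p$-th power on all of $\mathbb{RP}^p$. In general the relative cycles $H(a)$ have codimension $m=n-k-1$, and for $m\ge2$ the covering of Proposition~\ref{prop:cover} is not available. We replace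
\begin{itemize}
\item the pair $\mathbb{RP}^1\subset\mathbb{RP}^p$ by $(\mathbb{RP}^1)^m\subset(\mathbb{RP}^p)^m$;
\item the monodromy of the double covering by a class $\lambda$ of degree $m$;
\item the Borsuk--Ulam theorem by $\lambda^p\ne0$, and bisection of $B_i$ by the statement that $\lambda$ vanishes on the part of the parameter space where $H$ has little mass in $B_i$.
\end{itemize}

\section{The family}\label{sec:family}

From here on let $n\ge2$, $0\le k\le n-2$, $m=n-k-1\ge1$ and $d=k+1=n-m$, and let $p=2^r$, $r\ge1$. Write $I^n=I^m\times I\times I^k$. As in Section~\ref{sec:model}, $F$ will be $0$ on $A$ and will sweep out the cube once, by parallel copies of $I^k$, over a cone attached to $A$. The contraction of $F$ needs a family of points on all of $A$ that extends the single point over $T\subset A$. We begin with this family.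

\subsection{Families of points}
For $a=[f]\in\mathbb{RP}^p$, with $f=\sum_{i=0}^pa_ix^i\ne0$, let $z_1(a)\in\mathcal Z_0(I,\partial I)$ be the class of $\partial\{f<0\}$. It depends only on $[f]$, since $\{-f<0\}$ is the complement of $\{f<0\}$ up to a finite set and $\partial I\equiv0$. We represent it by the at most $p$ points of $(0,1)$ where $f$ changes sign. Let
\[
A=(\mathbb{RP}^p)^m,\qquad z(a_1,\dots,a_m)=z_1(a_1)\times\dots\times z_1(a_m)\in\mathcal Z_0(I^m,\partial I^m),
\]
so $\mathbf M(z(a))\le p^m$.

\begin{lemma}\label{lem:Q}
For $a,a'\in A$ there is a polyhedral $1$-chain $Q(a,a')$ in $I^m$ with $\partial Q(a,a')\equiv z(a)+z(a')$ {\rm(mod $\partial I^m$)} and $\mathbf M(Q(a,a'))\to0$ as $a'\to a$.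
\end{lemma}

\begin{proof}
For $m=1$ choose representatives $f,f'$ whose coefficient vectors are unit vectors with nonnegative inner product, so that, for fixed $f$, $f'\to f$ as $a'\to a$. Let $Q$ be the finite union of intervals $\{f<0\}\triangle\{f'<0\}$ in $I$. Then $\partial Q\equiv z_1(a)+z_1(a')$. At every point where $f\ne0$ the signs of $f'$ and $f$ eventually agree, and $f$ has finitely many zeros, so $\mathbf M(Q)\to0$ by dominated convergence. In general change one factor at a time: with $q_i=Q(a_i,a_i')$ let
\[
Q=\sum_{i=1}^mz_1(a_1')\times\dots\times z_1(a'_{i-1})\times q_i\times z_1(a_{i+1})\times\dots\times z_1(a_m).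
\]
The endpoints of the $q_i$ in $\partial I$ contribute only points of $\partial I^m$, so modulo $\partial I^m$ the boundary telescopes to $z(a)+z(a')$, and $\mathbf M(Q)\le p^{m-1}\sum_i\mathbf M(q_i)$.
\end{proof}

Let $\mathbb{RP}^1=\{a_i=0\text{ for }i\ge2\}\subset\mathbb{RP}^p$, $T=(\mathbb{RP}^1)^m\subset A$ and $\zeta=z|_T$. The map $f\mapsto$ root is a homeomorphism $\mathbb{RP}^1\to\mathbb R\cup\{\infty\}$. Collapsing the complement of $(0,1)$ to a point gives the map $\rho:\mathbb{RP}^1\to I/\partial I$ sending $f$ to its root in $(0,1)$, if there is one, and to the base point otherwise. It is continuous of mod $2$ degree $1$. The cycle $\zeta(a)$ is the point $(\rho(a_1),\dots,\rho(a_m))$ if all roots lie in $(0,1)$, and $0$ otherwise.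

\subsection{The space $X$ and the family $F$}
Let
\[
X=X_p=A\cup_TCT,\qquad CT=T\times[0,1]/(T\times\{0\}),
\]
where $T\times\{1\}$ is identified with $T\subset A$. To triangulate $X$, take the barycentric subdivision of the boundary of the cross-polytope in $\mathbb R^{p+1}$. Its vertices are the nonzero sign vectors in $\{0,+,-\}^{p+1}$ and its simplices are chains for the face order. If $v\le w$ and $\epsilon v\le\epsilon'w$ with signs $\epsilon,\epsilon'$, then $\epsilon=\epsilon'$. So the vertex classes of a simplex determine it up to the antipodal map, and they are distinct because the supports are. Hence the quotient by the antipodal map is a simplicial complex. It triangulates $\mathbb{RP}^p$, and $\mathbb{RP}^1$ is the subcomplex of sign vectors supported in the first two coordinates. Its vertices are partially ordered so that each simplex is totally ordered, and the product of such ordered complexes has a standard triangulation. This triangulates $A$ with $T$ as a subcomplex, and we add the simplicial cone over $T$. So $X$ is a finite simplicial complex, of dimension $\max(pm,m+1)=pm$ as $p\ge2$.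

Define
\[
F=0\ \text{ on }A,\qquad F(a,t)=\zeta(a)\times\{t\}\times I^k\ \text{ on }CT .
\]
This is $\equiv0$ for $t\in\{0,1\}$, so $F$ is well defined, and $\mathbf M(F(x))\in\{0,1\}$.

\begin{lemma}\label{lem:contractible}
$F$ is a contractible family. More precisely, the map $\Theta:X\times[0,1]\to\mathcal Z_k(I^n,\partial I^n)$ given by
\[
\Theta(a,s)=z(a)\times\{s\}\times I^k\ \ (a\in A),\qquad\Theta((a,t),s)=\zeta(a)\times\{\min(t,s)\}\times I^k\ \ ((a,t)\in CT)
\]
is well defined and continuous, $\Theta(\cdot,0)=0$, $\Theta(\cdot,1)=F$, and $\mathbf M(\Theta)\le p^m$.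
\end{lemma}

\begin{proof}
The formulas agree on $T$, where $t=1$, and $\Theta((a,0),s)\equiv0$. The values at $s=0$ and $s=1$ are as claimed because $z(a)\times\{s\}\times I^k\equiv0$ for $s\in\{0,1\}$. For continuity it suffices that $(a,s)\mapsto z(a)\times\{s\}\times I^k$ is continuous on $A\times[0,1]$. With $Q=Q(a,a')$ from Lemma~\ref{lem:Q} and $s'\le s$,
\begin{align*}
(z(a)+z(a'))\times\{s\}\times I^k&\equiv\partial\bigl(Q\times\{s\}\times I^k\bigr),\\
z(a)\times\{s\}\times I^k+z(a)\times\{s'\}\times I^k&\equiv\partial\bigl(z(a)\times[s',s]\times I^k\bigr),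
\end{align*}
since $Q\times\{s\}\times\partial I^k$ and $z(a)\times[s',s]\times\partial I^k$ lie in $\partial I^n$. The chains inside $\partial$ have masses at most $\mathbf M(Q)$, uniformly in $s$, and $p^m|s-s'|$, uniformly in $a$. Both tend to $0$ as $(a',s')\to(a,s)$.
\end{proof}

\subsection{A reference filling over the cone}
On $CT$ let $H_0(a,t)=\zeta(a)\times[0,t]\times I^k$. Then $\partial H_0\equiv F|_{CT}$ and $H_0(a,0)=0$. This map is continuous in the relative flat topology: for fixed $t$ and $Q=Q(a,a')$,
\[
(\zeta(a)+\zeta(a'))\times[0,t]\times I^k\equiv\partial\bigl(Q\times[0,t]\times I^k\bigr)+Q\times\{t\}\times I^k ,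
\]
because $Q\times\{0\}\times I^k$ and $Q\times[0,t]\times\partial I^k$ lie in $\partial I^n$, so the relative flat norm is at most $2\mathbf M(Q)$; and in $t$ the mass of the difference is at most $|t-t'|$.

On $T=T\times\{1\}$ we have $H_0(a)=\zeta(a)\times I^d=\Psi(\rho^m(a))$, where $\rho^m=\rho\times\dots\times\rho$ and
\[
\Psi:(I/\partial I)^m\to\mathcal Z_d(I^n,\partial I^n),\qquad\Psi(y)=\{y\}\times I^d ,
\]
which is $0$ if some coordinate of $y$ is the base point. The map $\rho^m$ is a continuous surjection from a compact space to a Hausdorff space, hence a quotient map. Since $\Psi\circ\rho^m=H_0|_T$ is continuous, so is $\Psi$.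

\begin{remark}
The map equal to $z(a)\times I^d$ on $A$ and to $H_0$ on $CT$ fills $F$ continuously in the relative flat topology, with mass at most $p^m$. So in this relative sense nothing prevents a continuous filling of $F$; what fails is the bound on the mass.
\end{remark}

\section{A cohomology class for families of relative cycles}\label{sec:lambda}

\subsection{Systems of fillings}
Let $\Phi:Y\to\mathcal Z_d(I^n,\partial I^n)$ be continuous on a finite simplicial complex $Y$. On a fine subdivision, $\Phi(v)+\Phi(w)$ is small for adjacent vertices, so it bounds a small $(d+1)$-chain. The three such chains over the edges of a triangle form a small relative cycle, which bounds a small $(d+2)$-chain, and so on. After $m$ steps we arrive at $n$-chains, and the process stops. Summing them over an $m$-cycle of the subdivision gives a relative $n$-cycle, which by constancy is $0$ or $I^n$. This bit is the class we want; it does not depend on choices because all chains involved are too small to change it. For $m=1$ the $n$-chains on the edges are the successive differences of a lift to the double covering of Section~\ref{sec:codim1},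 and the bit is its monodromy.

We later have to carry out the same construction in a small cube $B$, so we formulate it there.

\begin{definition}
Let $K$ be a finite simplicial complex, $B\subset\mathbb R^n$ a cube and $\eta>0$. An \emph{$\eta$-system on $K$ in $B$} assigns to each simplex $\sigma$ of dimension $i\le m$ a $(d+i)$-chain $S_\sigma$ in $B$ such that $\partial S_v\equiv0$ for vertices $v$, and
\[
\partial S_\sigma\equiv\sum_{\tau\text{ facet of }\sigma}S_\tau,\qquad\mathbf M_B(S_\sigma)\le\eta\qquad\text{for }1\le i\le m .
\]
For an $m$-chain $c=\sum\sigma$ of $K$ let $S_c=\sum S_\sigma$, an $n$-chain.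
\end{definition}

No size condition is imposed on vertices. Replacing each $S_\sigma$ by another representative modulo $\partial B$ preserves the conditions and does not change $S_c$.

We fix the constants. With $c_1$ from Lemma~\ref{lem:filling} and a number $\eta_0\in(0,1)$ put
\[
r_0=\eta_0,\qquad r_i=c_1(2\eta_0+(i+1)r_{i-1}),\qquad\kappa=\bigl[(1+c_1)(c_1(n+1))^n\bigr]^{-1},\qquad\varepsilon_0=\eta_0/c_1 .
\]
Each $r_i$ is $\eta_0$ times a constant depending on $n$ and $i$. So we can fix $\eta_0$, depending only on $n$, with $(n+1)\eta_0<1$ and $2\eta_0+(j+1)r_{j-1}<1$ for $1\le j\le n-1$.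

\begin{lemma}\label{lem:ell}
Let $S$ be an $\eta_0$-system on $K$ in $B$. For an $m$-cycle $c$ of $K$ we have $S_c=\ell(c)B$ with $\ell(c)\in\mathbb Z_2$, and $\ell$ defines an element of $\mathrm{Hom}(H_m(K),\mathbb Z_2)$.
\end{lemma}

\begin{proof}
$\partial S_c\equiv\sum_{\sigma}\sum_{\tau\subset\sigma}S_\tau\equiv0$, since each $(m-1)$-simplex is a facet of an even number of simplices of $c$. Lemma~\ref{lem:constancy} gives $\ell(c)$, which is additive in $c$. If $\omega$ is an $(m+1)$-simplex, then $\mathbf M_B(S_{\partial\omega})\le(m+2)\eta_0\le(n+1)\eta_0<1=\mathbf M_B(B)$, so $\ell(\partial\omega)=0$.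
\end{proof}

\begin{lemma}[Comparison]\label{lem:compare}
Let $S,S'$ be $\eta_0$-systems on $K$ in $B$ such that for each vertex $S_v+S'_v\equiv\partial R_v$ with $\mathbf M_B(R_v)\le\eta_0$. Then their functionals agree: $\ell=\ell'$.
\end{lemma}

\begin{proof}
We extend $(R_v)$ to a ``homotopy'' between the systems. Inductively, for $1\le i=\dim\sigma\le m-1$ (no step if $m=1$), we construct $(d+i+1)$-chains $R_\sigma$ with
\begin{equation}\label{eq:R}
\partial R_\sigma\equiv S_\sigma+S'_\sigma+\sum_{\tau}R_\tau,\qquad\mathbf M_B(R_\sigma)\le r_i ,
\end{equation}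
the sum being over the facets $\tau$ of $\sigma$. The right side of the first relation has boundary $\equiv0$. Indeed, for $i=1$ the boundary is $\equiv\sum_v(S_v+S_v')+\sum_v(S_v+S_v')=0$, and for $i\ge2$ it is
\[
\equiv\sum_\tau(S_\tau+S'_\tau)+\sum_\tau\Bigl(S_\tau+S'_\tau+\sum_{\tau'}R_{\tau'}\Bigr)=\sum_\tau\sum_{\tau'}R_{\tau'}=0,
\]
as every codimension-two face $\tau'$ of $\sigma$ lies in exactly two facets. The right side has dimension $d+i\le n-1$ and relative mass at most $2\eta_0+(i+1)r_{i-1}$, so Lemma~\ref{lem:filling} gives $R_\sigma$. For $\dim\sigma=m$ the right side of the first relation in \eqref{eq:R} is an $n$-chain with boundary $\equiv0$, by the same computation, and relative mass at most $2\eta_0+(m+1)r_{m-1}<1$. By constancy it is $0$. Summing over the simplices of an $m$-cycle $c$, the $R_\tau$ cancel, and $S_c+S_c'=0$.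
\end{proof}

\begin{lemma}[Existence]\label{lem:exist}
Let $0<\eta\le\eta_0$.
\begin{itemize}
\item[(a)] If $z\in\mathcal Z_d(I^n,\partial I^n)$ and $\mathcal F(z)<\kappa\eta$, then $z\equiv\partial R$ with $\mathbf M(R)\le(1+c_1)\kappa\eta\le\eta$.
\item[(b)] Let classes $\Phi(v)\in\mathcal Z_d(I^n,\partial I^n)$ be given on the vertices of $K$ such that $\mathcal F(\Phi(v)-\Phi(w))<\kappa\eta$ for adjacent $v,w$, and let $S_v$ be any representative of $\Phi(v)$. Then $(S_v)$ extends to an $\eta$-system on $K$ in $I^n$.
\end{itemize}
\end{lemma}

\begin{proof}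
(a) Write $z\equiv R'+\partial S'$ with $\mathbf M(R')+\mathbf M(S')<\kappa\eta$. Then $\partial R'\equiv0$, and Lemma~\ref{lem:filling} gives $R''$ with $\partial R''\equiv R'$ and relative mass at most $c_1\mathbf M(R')$. So $z\equiv\partial(S'+R'')$, and $S'+R''$ has relative mass at most $(1+c_1)\kappa\eta$. Let $R\equiv S'+R''$ be a representative whose mass is this relative mass.

(b) Part (a) gives $S_e$ for edges, of mass at most $(1+c_1)\kappa\eta=\eta\,(c_1(n+1))^{-n}$. For $2\le i=\dim\sigma\le m$ the chain $\sum_\tau S_\tau$ over the facets has boundary $\equiv0$, because the terms of codimension two cancel in pairs, and dimension $d+i-1\le n-1$. Fill it by Lemma~\ref{lem:filling}. At each of these fewer than $n$ steps the relative mass grows by a factor of at most $c_1(i+1)\le c_1(n+1)$, so it stays at most $\eta$.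
\end{proof}

\begin{lemma}[Localization]\label{lem:local}
Let $B\subset I^n$ be a cube of side $L$, and let $S$ be an $\eta$-system on $K$ in $I^n$ with all $S_v$ of finite mass and $\eta\le\eta_0L^n$. If $K_1\subset K$ is a subcomplex all of whose vertices satisfy $\|S_v\|(\mathrm{int}\,B)\le\varepsilon_0L^d$, then $\ell=0$ on $m$-cycles of $K_1$.
\end{lemma}

The idea is that the system restricts to a system in $B$ with the same functional, and that in $B$ it can be compared with the zero system over $K_1$.

\begin{proof}
For $\dim\sigma\ge1$ choose representatives with $\mathbf M(S_\sigma)\le\eta$, and let $S^B_\sigma=S_\sigma\llcorner\mathrm{int}\,B$ for all $\sigma$. By Lemma~\ref{lem:restriction}, $\partial S^B_v\equiv0$ and $\partial S^B_\sigma\equiv\sum_\tau S^B_\tau$ modulo $\partial B$. For $i=\dim\sigma\ge1$ we have $\mathbf M_B(S^B_\sigma)\le L^{-(d+i)}\eta\le L^{-n}\eta\le\eta_0$. So $S^B$ is an $\eta_0$-system in $B$. On $K_1$ compare it with the zero system: there $\mathbf M_B(S^B_v)\le\varepsilon_0$, so Lemma~\ref{lem:filling} gives $S^B_v\equiv\partial R_v$ with $\mathbf M_B(R_v)\le c_1\varepsilon_0=\eta_0$.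 By Lemma~\ref{lem:compare}, $S^B_c=0$ for every $m$-cycle $c$ of $K_1$. But $S_c=\ell(c)I^n$ gives $S_c^B=\ell(c)B$. So $\ell(c)=0$.
\end{proof}

\subsection{The class $\lambda$}
Let $Y$ be a finite simplicial complex and $\Phi:Y\to\mathcal Z_d(I^n,\partial I^n)$ continuous. For $N$ large the iterated barycentric subdivision $K=\mathrm{sd}^NY$ is \emph{fine} for $\Phi$: for $x,y$ in a common simplex of $K$, $\mathcal F(\Phi(x)-\Phi(y))<\kappa\eta_0$. By Lemma~\ref{lem:exist}(b) there is an $\eta_0$-system on $K$ in $I^n$ with $S_v\in\Phi(v)$. If $S'$ is another one, then $S_v+S'_v\equiv0$, and Lemma~\ref{lem:compare} with $R_v=0$ shows that $\ell$ does not depend on the system. We write $\ell_K$, and let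
\[
\lambda(\Phi)=\ell_K\in\mathrm{Hom}(H_m(Y),\mathbb Z_2)=H^m(Y).
\]
Independence of $N$ is part of the proof of (i) below. By (i) with $g=\mathrm{id}$, $\lambda(\Phi)$ does not depend on the triangulation of $Y$ either.

\begin{lemma}\label{lem:lambda}
\begin{itemize}
\item[(i)] $\lambda(\Phi\circ g)=g^*\lambda(\Phi)$ for continuous maps $g:Y_1\to Y_2$ of finite simplicial complexes and continuous $\Phi$ on $Y_2$.
\item[(ii)] $\lambda(\Phi+\Phi')=\lambda(\Phi)+\lambda(\Phi')$ for continuous $\Phi,\Phi'$ on $Y$.
\item[(iii)] $\lambda(\Psi)$ is $1$ on the fundamental class of $(I/\partial I)^m$.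
\end{itemize}
\end{lemma}

\begin{proof}
(i) Let $K_2$ be a fine subdivision of $Y_2$ for $\Phi$ with an $\eta_0$-system $S$, $S_v\in\Phi(v)$. For all large $N$ the complex $K_1=\mathrm{sd}^NY_1$ is fine for $\Phi\circ g$, and there is a simplicial approximation $g':K_1\to K_2$ of $g$. Put $S'_\sigma=S_{g'(\sigma)}$ if $g'$ is injective on $\sigma$, and $S'_\sigma=0$ otherwise. This is an $\eta_0$-system. For nondegenerate $\sigma$ this is clear. If $\dim g'(\sigma)=\dim\sigma-1$, exactly two facets of $\sigma$ map onto $g'(\sigma)$, the others are degenerate, and the two contributions cancel. If the dimension drops further, all facets are degenerate. Since $S'_c=S_{g'_\#c}$, the functional of $S'$ is $\ell_{K_2}\circ g'_*=\ell_{K_2}\circ g_*$. For a vertex $v$ of $K_1$ the points $g(v)$ and $g'(v)$ lie in a common simplex of $K_2$, so $\mathcal F(\Phi(g(v))-\Phi(g'(v)))<\kappa\eta_0$. By Lemmas~\ref{lem:exist}(a) and~\ref{lem:compare} the functional of $S'$ equals $\ell_{K_1}$ for $\Phi\circ g$. Thus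
\[
\ell_{K_1}=\ell_{K_2}\circ g_*\qquad\text{for every fine }K_2\text{ and all large }N .
\]
With $g=\mathrm{id}$ this says that any two fine subdivisions of $Y$ give the same functional as all sufficiently fine ones. So $\lambda$ is well defined, and then the displayed formula is (i).

(ii) On a subdivision on whose simplices both families have oscillation less than $\frac12\kappa\eta_0$, Lemma~\ref{lem:exist}(b) gives $\frac12\eta_0$-systems for $\Phi$ and $\Phi'$. Their sum is an $\eta_0$-system for $\Phi+\Phi'$.

(iii) Triangulate the circle $I/\partial I$ with vertices $0<\frac13<\frac23$ and three edges. Triangulate $I$ with vertices $0,\frac13,\frac23,1$, and order them partially by $0<\frac13<\frac23$ and $1<\frac23$, so that the quotient map preserves the order of each edge. It is injective on each edge. The product triangulations of $I^m$ and of $(I/\partial I)^m$ are then compatible with the quotient map $\pi:I^m\to(I/\partial I)^m$, which maps each simplex affinely and bijectively onto a simplex. Here $\partial I^m$ and its image $W$ are subcomplexes, $\pi^{-1}(W)=\partial I^m$, and $\pi$ is injective off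 $\partial I^m$. Let $K$ be an iterated barycentric subdivision of the triangulation of $(I/\partial I)^m$. A simplex $\sigma\not\subset W$ of $K$ is the image of a unique simplex $\hat\sigma$ of the corresponding subdivision of $I^m$, because its open simplex is disjoint from $W$. Put
\[
S_\sigma=\hat\sigma\times I^d\ \text{ if }\sigma\not\subset W,\qquad S_\sigma=0\ \text{ if }\sigma\subset W .
\]
Since $\hat\sigma\times\partial I^d$ and $\partial I^m\times I^d$ lie in $\partial I^n$, we have $\partial S_\sigma\equiv\sum_\tau S_\tau$: a facet of $\hat\sigma$ over a simplex of $W$ lies in $\partial I^m$ and contributes $\equiv0$. Moreover $S_v\in\Psi(v)$, and for $\dim\sigma\ge1$ the mass of $S_\sigma$ is at most the volume of $\hat\sigma$, which is arbitrarily small for fine $K$. So this is an $\eta_0$-system computing $\lambda(\Psi)$. The fundamental cycle $c$ is the sum of all $m$-simplices, none of which lies in $W$, so $S_c=I^m\times I^d=I^n$ and $\ell(c)=1$.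
\end{proof}

\section{Proof of Theorem~\ref{thm:A}}\label{sec:proofA}

Let $H:X_p\to I_{k+1}(I^n;\mathbb Z_2)$ be a filling family of $F$. (If there were none, there would be nothing to prove.) Since $F=0$ on $A$, the restriction $H|_A$ defines a continuous map $\Phi:A\to\mathcal Z_d(I^n,\partial I^n)$. Let $\lambda=\lambda(\Phi)\in H^m(A)$. The cone forces $\lambda$ to be nonzero on $T$ (Step 1), so $\lambda^p\ne0$ (Step 2). If all masses were small, $A$ would be covered by $p$ open sets on each of which $\lambda$ vanishes, and then $\lambda^p=0$ (Step 3).

\subsection*{Step 1: $\langle\lambda,[T]\rangle=1$}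
On $CT$ the sum $D=H+H_0$ satisfies $\partial D\equiv F+F=0$, so $D:CT\to\mathcal Z_d(I^n,\partial I^n)$ is a continuous family of relative cycles. Since $m\ge1$, $H^m(CT)=0$, and Lemma~\ref{lem:lambda}(i) gives $\lambda(D|_T)=0$. On $T$ we have $H=D+H_0$ and $H_0=\Psi\circ\rho^m$, so by Lemma~\ref{lem:lambda}(i),(ii)
\[
\lambda|_T=\lambda(D|_T)+\lambda(H_0|_T)=(\rho^m)^*\lambda(\Psi).
\]
As $\rho$ has mod $2$ degree $1$, $\rho^m$ sends $[T]$ to the fundamental class of $(I/\partial I)^m$, and Lemma~\ref{lem:lambda}(iii) gives the value $1$.

\subsection*{Step 2: $\lambda^p\ne0$}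
By the K\"unneth formula $H^*(A)=\mathbb Z_2[\alpha_1,\dots,\alpha_m]/(\alpha_i^{p+1})$. Write $\lambda=\sum_{|e|=m}c_e\alpha^e$. Restriction to $T=(\mathbb{RP}^1)^m$ kills every $\alpha_i^2$, so only the exponent $e=(1,\dots,1)$ survives there, and Step 1 says that $c_{(1,\dots,1)}=1$. The other coefficients are unknown. They do not matter because $p=2^r$: the $p$-th power is additive mod $2$, so $\lambda^p=\sum c_e\alpha^{pe}$. If some $e_i\ge2$, then $pe_i\ge2p>p$ and $\alpha^{pe}=0$. Hence $\lambda^p=\alpha_1^p\cdots\alpha_m^p\ne0$.

\subsection*{Step 3: the lower bound}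
Let $N=\lceil p^{1/n}\rceil\le2p^{1/n}$ and $L=1/N$, and let $B_1,\dots,B_p$ be distinct cubes of the $N^n$-grid of $I^n$. Suppose that
\[
\mathbf M(H(a))<p\,\varepsilon_0L^d\qquad\text{for all }a\in A .
\]
Put $\eta=\eta_0L^n$, and let $K$ be an iterated barycentric subdivision of $A$ so fine that $\Phi$ has $\mathcal F$-oscillation less than $\kappa\eta$ on each simplex. By Lemma~\ref{lem:exist}(b) there is an $\eta$-system $S$ on $K$ in $I^n$ with $S_v=H(v)$, a chain of finite mass; it computes $\lambda$. The interiors of the $B_i$ are disjoint, so each vertex $v$ of $K$ has an index $i(v)\in\{1,\dots,p\}$ with $\|H(v)\|(\mathrm{int}\,B_{i(v)})<\varepsilon_0L^d$. Let $V_i=\{v:i(v)=i\}$, and let $K_i$ be the full subcomplex of $K$ on $V_i$. By Lemma~\ref{lem:local} with $B=B_i$, $\lambda|_{K_i}=0$.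

Let $U_i\subset A$ be the union of the open stars in $K$ of the vertices in $V_i$, that is, the set of points $x$ whose barycentric coordinates satisfy $\sum_{v\in V_i}x_v>0$. The $U_i$ are open and cover $A$. Setting the coordinates outside $V_i$ to zero and normalizing gives a map $g_i:U_i\to K_i$. As a map into $A$ it is homotopic to the inclusion $U_i\subset A$, by straight lines in the simplices of $K$. Hence $\lambda|_{U_i}=g_i^*(\lambda|_{K_i})=0$ for $i=1,\dots,p$. So $\lambda$ lifts to $H^m(A,U_i)$ for each $i$, and $\lambda^p$ is the image of the relative cup product of these lifts, which lies in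
\[
H^{pm}(A,U_1\cup\dots\cup U_p)=H^{pm}(A,A)=0 .
\]
This contradicts Step 2. Therefore
\[
\sup_{a\in A}\mathbf M(H(a))\ge p\,\varepsilon_0L^d\ge\varepsilon_02^{-d}p^{1-d/n}\ge c_0(n)\,p^{\frac{n-k-1}n},\qquad c_0(n)=2^{-n}\varepsilon_0 .
\]
\qed

\begin{remark}
The hypothesis $k\le n-2$, that is $m\ge1$, enters in Step 1 through $H^m(CT)=0$, and in the lemmas of Section~\ref{sec:lambda} through $d\le n-1$. Continuity of $H$ is used only in the relative flat topology.
\end{remark}

\section{Proof of Theorem~\ref{thm:B}, and the limits of the result}\label{sec:proofB}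

\begin{proof}[Proof of Theorem~\ref{thm:B}]
Since $\Theta(\cdot,0)=0$, the homotopy $\Theta$ of Lemma~\ref{lem:contractible} is a continuous map on the cone $CX_p$, with masses at most $p^m$, and it restricts to $F$ on the base $X_p$. The simplicial cone $CX_p$ is a subcomplex of the simplex $\Delta^N$ spanned by its vertices. It is contractible, so all its homotopy groups vanish, and the identity of $CX_p$ extends simplex by simplex to a retraction $u:\Delta^N\to CX_p$. The family $\widehat F=\Theta\circ u$ has bounded mass and is contractible because $\Delta^N$ is. Any filling family of $\widehat F$ restricts to a filling family of $F$ on $X_p\subset\Delta^N$. By Theorem~\ref{thm:A} it has mass at least $\frac12c_0(n)p^{(n-k-1)/n}$ at some point of $A$, where $\widehat F=0$. For $p=2^r$ large this exceeds $C$.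
\end{proof}

In contrast to Theorem~\ref{thm:A}, the masses of $\widehat F$ are only bounded by $p^m$; but at the point in question $\widehat F$ vanishes, so \eqref{eq:conj} would still bound $\mathbf M(H)$ there by $c(n)$.

\begin{remark}
For $k=0$ the value $1$ of $\sup\mathbf M(F)$ in Theorem~\ref{thm:A} cannot be lowered: masses of relative $0$-cycles are integers, so $\sup\mathbf M(F)<1$ forces $F=0$, which is filled by $H=0$. For $k\le n-2$ we claim no positive result with a constant depending also on $\dim X$; we have only the lower bound of Corollary~\ref{cor:disproof} for such a constant.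
\end{remark}

\begin{thebibliography}{9}

\bibitem{Fe}
Federer, \emph{Geometric Measure Theory}.

\bibitem{Fl}
Fleming, \emph{Flat chains over a finite coefficient group}, 1966.

\bibitem{GL}
Larry Guth and Yevgeny Liokumovich, \emph{Parametric inequalities and Weyl law for the volume spectrum}, arXiv:2202.11805 (2022).

\end{thebibliography}
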